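# Largest integral simplices with $k$ interior integral points

## 1. Triangles counted by hand

Write $o$ for the origin and $e_1,e_2,\ldots$ for the standard unit vectors. Start with the triangle $T_3=\operatorname{conv}(o,3e_1,3e_2)$. An integral point $(x,y)$ in its interior has $x,y\ge1$ and $x+y\le2$, so $(1,1)$ is the only one. The area is $9/2$. Compare the triangle $\operatorname{conv}(o,2e_1,4e_2)$. Here $0<x<2$ forces $x=1$, and then $0<y/4<1/2$ forces $y=1$. Again there is one interior integral point, and the area is $4$. So $T_3$ is larger.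

Now allow more interior points. Stretching the second triangle gives $D_k=\operatorname{conv}(o,2e_1,2(k+1)e_2)$. Its interior integral points have $x=1$ and $0<y<k+1$, so there are exactly $k$ of them, and the area is $2(k+1)$. The triangle $T_n=\operatorname{conv}(o,ne_1,ne_2)$ has $\frac{(n-1)(n-2)}2$ interior integral points and area $n^2/2$.

For $n=4$ we get $k=3$ and area $8$, and $D_3$ also has area $8$. For $n=5$ we get $k=6$ and area $12.5$, while $D_6$ has area $14$. For $n=6$ we get $k=10$ and area $18$, while $D_{10}$ has area $22$. So $T_3$ beats $D_1$, $T_4$ ties with $D_3$, and after that $D_k$ is ahead. Is $D_k$ the largest integral triangle with $k$ interior integral points as soon as $k\ge2$?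

The same construction works in dimension three. Take $\operatorname{conv}(o,2e_1,3e_2,6(k+1)e_3)$. An interior integral point has $x,y\ge1$ and $\frac x2+\frac y3<1$, so $x=y=1$. Since $\frac12+\frac13=1-\frac16$, the last coordinate satisfies $0<\frac z{6(k+1)}<\frac16$, so $1\le z\le k$. There are $k$ interior points and the volume is $\frac{36(k+1)}6=6(k+1)$. The numbers $2,3$ are greedy: each is the smallest integer that keeps the sum of reciprocals below $1$. Continuing this way produces a candidate in every dimension, and the subject of this lecture is whether the candidate is largest.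

## 2. Sylvester simplices and the three theorems

A polytope is **integral** if all its vertices lie in $\mathbb Z^d$. For $k\ge0$ let $\mathcal S^d(k)$ be the family of all $d$-dimensional integral simplices $S\subseteq\mathbb R^d$ with $|\operatorname{int}(S)\cap\mathbb Z^d|=k$. Volume, written $\operatorname{vol}$, is $d$-dimensional Euclidean volume. A **unimodular** transformation is a map $x\mapsto Ux+t$ with $U\in\mathrm{GL}_d(\mathbb Z)$ and $t\in\mathbb Z^d$. It maps $\mathbb Z^d$ onto itself and preserves volume, and two simplices related by such a map are called unimodularly equivalent.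

The **Sylvester sequence** is $s_1=2$, $s_{i+1}=s_1s_2\cdots s_i+1$. It begins $2,3,7,43$. Its terms are pairwise coprime, because $s_{i+1}\equiv1$ modulo each earlier term. We shall use the following notation throughout:
$$u_j:=s_{j+1}-1=s_1\cdots s_j,\qquad u_0=1,\ u_1=2,\ u_2=6,\ u_3=42,\qquad Z_j:=\sum_{i\le j}\frac1{s_i}.$$
Then $u_j=u_{j-1}s_j=u_{j-1}(u_{j-1}+1)$. Since $\frac1{u_{j-1}}-\frac1{u_j}=\frac{s_j-1}{u_j}=\frac{u_{j-1}}{u_{j-1}s_j}=\frac1{s_j}$, summation gives
$$Z_j=1-\frac1{u_j}.$$
For instance $Z_2=\frac56$ and $Z_3=\frac{41}{42}$. For a fixed $d\ge2$ put $P:=s_d-1=u_{d-1}$ and $u:=u_{d-2}$, so that $P=u(u+1)$ and $s_{d-1}=u+1$. Thus $P=2,6,42$ for $d=2,3,4$.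

For $d\ge2$ and $k\ge 0$ the candidate is
$$S^d_k:=\operatorname{conv}\bigl(o,\,s_1e_1,\ldots,s_{d-1}e_{d-1},\,(k+1)(s_d-1)e_d\bigr),\qquad \operatorname{vol}(S^d_k)=\frac{k+1}{d!}(s_d-1)^2 .$$
It has exactly $k$ interior integral points (for $k\ge1$ we check this in Section 5). The triangle $D_k$ is $S^2_k$. The question whether $S^d_k$ has maximal volume in $\mathcal S^d(k)$ for $k\ge2$ comes from Gennadiy Averkov, Jan Krümpelmann, Benjamin Nill, "Largest integral simplices with one interior integral point: Solution of Hensley's conjecture and related results", arXiv:1309.7967 (2013). The answer is yes.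

**Theorem 1.** Let $S\in\mathcal S^d(k)$, where either $d\ge3$ and $k\ge1$, or $d=2$ and $k\ge2$. Then $d!\operatorname{vol}(S)\le(k+1)(s_d-1)^2$. In particular, $S^d_k$ has maximal volume in $\mathcal S^d(k)$ for all $d\ge2$, $k\ge2$.

For $d=2$, $k=1$ the inequality fails, by the triangle $T_3$: $9/2>4$.

**Theorem 2.** Let $d\ge2$, $k\ge1$, $S\in\mathcal S^d(k)$. For every interior integral point of $S$, with barycentric coordinates $x_1,\ldots,x_{d+1}$, and all $r\ne s$,
$$d!\operatorname{vol}(S)\,(x_r+x_s)\prod_{i\ne r,s}x_i\le k+1.$$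
For every interior integral point of $S^d_k$, equality holds for a suitable pair $r,s$.

**Theorem 3.** If $d\ge4$, $k\ge6$ and $S\in\mathcal S^d(k)$ has $d!\operatorname{vol}(S)=(k+1)(s_d-1)^2$, then $S$ is unimodularly equivalent to $S^d_k$.

In the plane uniqueness can fail: $T_4$ and $S^2_3$ both have $k=3$ and area $8$. The edges of $T_4$ contain $5$ integral points each, while the edges of $S^2_3=\operatorname{conv}(o,2e_1,8e_2)$ contain $3$, $9$ and $3$. Unimodular maps preserve these numbers, so the two triangles are not equivalent.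

## 3. The plane, by Pick's theorem

Pick's theorem says that an integral polygon with $k$ interior and $b$ boundary integral points has area $k+\frac b2-1$. The **lattice length** of a segment with integral endpoints is the number of integral points on it minus one, that is, the gcd of the coordinates of the difference of its endpoints. For a triangle, $b$ is the sum of the three lattice lengths.

**Proof of Theorem 1 for $d=2$.** Let $k\ge2$ and let $g\ge g_2,g_3$ be the lattice lengths of the edges of $S$. After a unimodular transformation the edge of lattice length $g$ is $[o,ge_1]$ and the third vertex is $(x,h)$ with $h\ge1$. Up to sign, the other edge vectors are $(x,h)$ and $(x-g,h)$, so $g_2\mid h$ and $g_3\mid h$. Put $N=2\operatorname{vol}(S)=gh$ and $b=g+g_2+g_3$. Pick's theorem reads $N=2k+b-2$. Since there is an interior integral point, $h\ge2$.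

We want $N\le4(k+1)$. As $4k=2(N-b+2)$, this says $N\le2N-2b+8$, that is, $2b\le gh+8$, that is,
$$(h-2)g+8\ \ge\ 2(g_2+g_3).\tag{1}$$
Let $m=\max(g_2,g_3)\le g$. It divides $h$, so either $m\le h/2$ or $m=h$.

If $m\le h/2$, the difference of the two sides of (1) is at least $(h-2)m+8-4m=(h-6)m+8\ge(2m-6)m+8=2m^2-6m+8$, which is positive because its discriminant is $36-64<0$.

If $m=h$ and $\min(g_2,g_3)\ne h$, the smaller length is a divisor of $h$ other than $h$, hence at most $h/2$. As $g\ge m=h$, the difference is at least $h(h-2)+8-3h=h^2-5h+8>0$ (discriminant $25-32<0$).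

If $g_2=g_3=h$, then $g\ge h$ and the difference is at least $h(h-2)+8-4h=(h-2)(h-4)$, which is nonnegative for every integer $h\ge2$ except $h=3$. For $h=3$ the difference is exactly $g+8-12=g-4$. It is negative only if $g=3$; then $N=9$, $b=9$, and Pick's theorem gives $k=1$, which is excluded. $\square$

The one exception is numerically $T_3$, the triangle we met first. In higher dimension there is no Pick formula, and we need another way to relate volume to the number of interior points.

## 4. The lattice of barycentric coordinates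

Let $S\in\mathcal S^d(k)$, $k\ge1$, have vertices $v_1,\ldots,v_{d+1}$, and put $N:=d!\operatorname{vol}(S)$. We describe all integral points by barycentric coordinates.

**Definition.** $L\subset\{x\in\mathbb R^{d+1}:\sum x_i=1\}$ is the set of barycentric coordinate vectors of the points of $\mathbb Z^d$ with respect to $v_1,\ldots,v_{d+1}$. Put $\Lambda:=L-L$, a lattice in $H_0=\{x\in\mathbb R^{d+1}:\sum x_i=0\}$, and $I:=\{x\in L:x_i>0\text{ for all }i\}$.

**Example.** For $T_5$ with vertices ordered $o,5e_1,5e_2$, the point $(x,y)$ has coordinates $\frac15(5-x-y,\,x,\,y)$. So $L$ consists of the vectors in $\frac15\mathbb Z^3$ with coordinate sum $1$, and $\Lambda$ of those with coordinate sum $0$. The set $I$ consists of the permutations of $\frac15(3,1,1)$ and $\frac15(2,2,1)$, six points in all, and $N=25$.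

We collect the facts needed. Integer combinations of points of $L$ with coefficient sum $1$ lie in $L$, because this is true in $\mathbb Z^d$. Each unit vector $e_i\in\mathbb R^{d+1}$ lies in $L$, being the coordinate vector of $v_i$. Also $L+\Lambda=L$. The set $I$ corresponds to the interior integral points, so $|I|=k$.

The map $\lambda\mapsto\sum\lambda_iv_i$ is a linear isomorphism from $H_0$ to $\mathbb R^d$. It takes $\Lambda$ onto $\mathbb Z^d$, and $H_0\cap\mathbb Z^{d+1}$ onto the lattice generated by the $v_i-v_{d+1}$, which has index $N$ in $\mathbb Z^d$. So $H_0\cap\mathbb Z^{d+1}$ has index $N$ in $\Lambda$. Finally, dropping the $r$-th coordinate is a linear isomorphism $H_0\to\mathbb R^d$ that maps $H_0\cap\mathbb Z^{d+1}$ onto $\mathbb Z^d$. Hence it maps $\Lambda$ onto a lattice that contains $\mathbb Z^d$ with index $N$, that is, onto a lattice of determinant $1/N$. In the example this is $\frac15\mathbb Z^2$, of determinant $\frac1{25}$.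

For $x\in I$ and $r\ne s$ put
$$M_{rs}(x)=(x_r+x_s)\prod_{i\ne r,s}x_i .$$
A **pair** is a set $\{\pm\lambda\}$ with $\lambda\ne0$.

## 5. Counting around one interior point

The first tool is an averaging version of Minkowski's argument that yields many lattice vectors in a box rather than one.

**Lemma 4.** Let $\Gamma\subset\mathbb R^n$ be a lattice and $b_1,\ldots,b_n>0$. There is $A\subset\Gamma$ with $|A|=\lceil\prod b_i/\det\Gamma\rceil$ and $|a_i-a_i'|<b_i$ for all $a,a'\in A$, $i\le n$. The differences of elements of $A$ form at least $|A|-1$ pairs.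

*Proof.* Let $B=\prod[0,b_i)$ and let $F$ be a fundamental parallelepiped of $\Gamma$. The number of $\gamma\in\Gamma$ with $x\in\gamma+B$, integrated over $x\in F$, gives $\operatorname{vol}(B)$. So its average over $F$ is $\prod b_i/\det\Gamma$, and some $x$ is covered at least that often, hence at least $\lceil\prod b_i/\det\Gamma\rceil$ times. Let $A$ consist of that many $\gamma$ with $x-\gamma\in B$; two such $\gamma$ differ by less than $b_i$ in coordinate $i$. For the last statement let $a_{\min}$ be the lexicographically smallest element of $A$. The vectors $a-a_{\min}$, $a\ne a_{\min}$, are distinct and lexicographically positive, so no two of them are negatives of each other. $\square$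

**Proof of Theorem 2.** Let $p\in I$ be the coordinate vector of the given point. By symmetry let $r=d$, $s=d+1$.

**Step 1: find many short vectors.** Let $R_1$ be the set of pairs $\pm\lambda$, $\lambda\in\Lambda$, with $|\lambda_i|<p_i$ for all $i\ne d+1$, and $R_2$ the set of pairs with $|\lambda_i|<p_i$ for all $i\ne d$. Put
$$\mu_1=Np_1\cdots p_{d-1}p_d,\qquad\mu_2=Np_1\cdots p_{d-1}p_{d+1}.$$
Apply Lemma 4 to the image of $\Lambda$ under dropping coordinate $d+1$ (determinant $1/N$), with $b_i=p_i$. This gives $|R_1|\ge\lceil\mu_1\rceil-1$. Dropping coordinate $d$ instead gives $|R_2|\ge\lceil\mu_2\rceil-1$.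

**Step 2: turn vectors into interior points.** For a pair in $R_1$ choose the sign with $\lambda_{d+1}\ge0$. Then $p+\lambda\in L$ has all coordinates positive, so $p+\lambda\in I$. For a pair in $R_2$ choose the sign with $\lambda_d\ge0$; again $p+\lambda\in I$. For a pair in $R_1\cap R_2$ all coordinates satisfy $|\lambda_i|<p_i$, so both $p+\lambda$ and $p-\lambda$ lie in $I$. Different pairs give different points, all different from $p$. Therefore
$$k-1\ \ge\ |R_1\cup R_2|+|R_1\cap R_2|=|R_1|+|R_2|\ \ge\ \mu_1+\mu_2-2=N M_{d,d+1}(p)-2,\tag{2}$$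
which is $NM_{d,d+1}(p)\le k+1$.

**Step 3: equality for $S^d_k$.** This step locates the interior points of $S^d_k$. Such an integral point $x$ has all $x_i\ge1$ and $\sum_{j<d}\frac{x_j}{s_j}<1$. If some $x_i\ge2$ with $i\le d-1$, then $\sum_{j<d}\frac{x_j}{s_j}\ge Z_{d-1}+\frac1{s_i}=1-\frac1P+\frac1{s_i}\ge1$, since $s_i\le s_{d-1}=u+1\le P$. This is impossible. So the interior points are $(1,\ldots,1,j)$ with $\frac j{(k+1)P}<1-Z_{d-1}=\frac1P$, that is, $1\le j\le k$. Ordering the vertices as $s_1e_1,\ldots,s_{d-1}e_{d-1},(k+1)Pe_d,o$, their barycentric coordinates are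
$$\frac1{s_1},\ldots,\frac1{s_{d-1}},\ \frac j{(k+1)P},\ \frac{k+1-j}{(k+1)P}.$$
Here $N=s_1\cdots s_{d-1}(k+1)P=(k+1)P^2$ and $M_{d,d+1}=\frac1P\cdot\frac1P$, so $NM_{d,d+1}=k+1$. $\square$

**Example.** In $T_5$ take $p=\frac15(2,2,1)$. The pairs of $R_1$ have $\lambda_1,\lambda_2\in\{0,\pm\frac15\}$, not both $0$: four pairs. The pairs of $R_2$ have $|\lambda_1|<\frac25$ and $|\lambda_3|<\frac15$, so $\lambda_3=0$: the single pair $\pm\frac15(1,-1,0)$. It lies in both sets. So (2) finds $4+1=5=k-1$ points: all interior points other than $p$. Note that $\mu_1=4$ and $\mu_2=2$, so Lemma 4 only promised $3+1$. There was one more pair than promised, and we shall come back to that.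

## 6. Products against tail sums, and where one point is not enough

Theorem 2 suggests the obvious plan for Theorem 1. If some $x\in I$ and some $r\ne s$ satisfy $M_{rs}(x)\ge1/P^2$, then $N\le(k+1)P^2$ and we are done. So look for an interior point with a large $M_{rs}$. We need a reason why the coordinates of an interior point cannot be too unbalanced, and it comes from multiplying the point by an integer and correcting by vertices.

**Lemma 5.** Let $x\in I$, $\emptyset\ne J\subsetneq\{1,\ldots,d+1\}$, $0<\delta_i\le x_i$ for $i\in J$, and $\prod_{i\in J}\delta_i>\sigma:=\sum_{l\notin J}x_l$. Then there are $q\in I$ and an integer $T\ge2$ with $|q_i-x_i|<\delta_i$ for $i\in J$ and $q_l=Tx_l$ for $l\notin J$.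

*Proof.* Write $x_J=(x_i)_{i\in J}$ and let
$$\Gamma=\Bigl\{t\,x_J-m:\ t\in\mathbb Z,\ m\in\mathbb Z^J,\ \sum m_i=t\Bigr\}\subset\mathbb R^J.$$
First we compute its determinant. $\Gamma$ is generated by $\{m\in\mathbb Z^J:\sum m_i=0\}$ together with $x_J-e_{i_0}$ for one $i_0\in J$. The latter has coordinate sum $(1-\sigma)-1=-\sigma\ne0$. If it were replaced by $e_{i_0}$, of coordinate sum $1$, the generated group would be $\mathbb Z^J$. For a fixed lattice in the hyperplane of coordinate sum zero, the determinant is proportional to the absolute coordinate sum of the additional generator. So $\Gamma$ is a lattice and $\det\Gamma=\sigma$.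

By Lemma 4 with $b_i=\delta_i$ the set $A$ has at least two elements, so there is $0\ne w=tx_J-m\in\Gamma$ with $|w_i|<\delta_i$. If $t=0$, then $w$ is integral with $|w_i|<x_i<1$, so $w=0$, a contradiction. Replacing $w$ by $-w$ we may take $t\ge1$. Let $q=(1+t)x-\sum_{i\in J}m_ie_i$. The coefficient sum is $1+t-t=1$, so $q\in L$. For $i\in J$ we have $q_i=x_i+w_i$, which is positive and differs from $x_i$ by less than $\delta_i$. For $l\notin J$ we have $q_l=(1+t)x_l>0$. Put $T=1+t$. $\square$

**Example.** In $T_5$ take $x=\frac15(3,1,1)$, the point $(1,1)$, and $J=\{1\}$, $\delta_1=\frac35>\frac25=\sigma$. Then $\Gamma=\frac25\mathbb Z$, and $w=-\frac25$ with $t=1$ gives $q=2x-e_1=\frac15(1,2,2)$, the point $(2,2)$. Geometrically, the vertex $o$ has been reflected through $(1,1)$.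

If $x$ is such that Lemma 5 never applies with $\delta_i=x_i$, its coordinates satisfy many inequalities "product at most tail sum". The next three lemmas extract from them a lower bound for a product. The first says that, among sequences with prescribed upper bounds for partial sums and a prescribed total, a decreasing sequence has product at least that of the sequence attaining the bounds.

**Lemma 6.** Let $h_1\ge\cdots\ge h_n>0$ and $g_i>0$, with partial sums $H_i,G_i$, such that $G_i\ge H_i$ for $i<n$ and $G_n=H_n$. Then $\prod h_i\ge\prod g_i$, with equality only if $g=h$.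

*Proof.* By $\ln y\le y-1$ and summation by parts,
$$\sum_{i\le n}(\ln g_i-\ln h_i)\le\sum_{i\le n}\frac{g_i-h_i}{h_i}=\sum_{i<n}(G_i-H_i)\Bigl(\frac1{h_i}-\frac1{h_{i+1}}\Bigr)\le0 ,$$
where the term with $G_n-H_n=0$ has dropped out. The first inequality is strict unless $g=h$. $\square$

**Lemma 7.** Let $h_1\ge\cdots\ge h_n\ge0$ with $\prod_{i\le j}h_i\le1-H_j$ for all $j\le n$, where $H_j=\sum_{i\le j}h_i$. Then $H_j\le Z_j$ for all $j\le n$.

*Proof.* Otherwise let $j$ be minimal with $H_j>Z_j$. Then $h_j=H_j-H_{j-1}\ge H_j-Z_{j-1}>Z_j-Z_{j-1}=\frac1{s_j}>0$. Apply Lemma 6 to $h_1,\ldots,h_j$ with $g=(\frac1{s_1},\ldots,\frac1{s_{j-1}},H_j-Z_{j-1})$: the partial sums of $g$ are $Z_i\ge H_i$ for $i<j$, and the totals agree. So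
$$\prod_{i\le j}h_i\ge\frac1{u_{j-1}}(H_j-Z_{j-1})>\frac1{u_{j-1}s_j}=\frac1{u_j}=1-Z_j>1-H_j,$$
a contradiction. $\square$

**Lemma 8.** Let $h_1\ge\cdots\ge h_{d-1}\ge\tau>0$, $H_{d-1}+\tau=1$ and $H_j\le Z_j$ for $j\le d-1$. Then $\tau\prod h_i\ge1/P^2$, with equality only if $h_i=\frac1{s_i}$ for all $i$ and $\tau=\frac1P$.

*Proof.* Apply Lemma 6 to $(h_1,\ldots,h_{d-1},\tau)$ with $g=(\frac1{s_1},\ldots,\frac1{s_{d-1}},\frac1P)$. The totals agree since $Z_{d-1}+\frac1P=1$, and $\prod_{i<d}\frac1{s_i}=\frac1P$. $\square$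

Now the plan for $k=1$ begins well. The only interior point $p$, sorted decreasingly, admits no $q$ as in Lemma 5 with a nonempty $J\subset\{1,\ldots,d-1\}$, because $q_d=Tp_d\ne p_d$. So Lemma 7 gives $p_1+\cdots+p_j\le Z_j$ for $j\le d-1$, and if moreover $p_d+p_{d+1}\le p_{d-1}$, Lemma 8 gives $M_{d,d+1}(p)\ge1/P^2$.

For $k\ge2$ the plan stops exactly here: the point $q$ of Lemma 5 is not a contradiction, it is just another interior point. And one cannot repair this merely by choosing the point well, at least in the plane. In $T_5$ we have $d=2$, $P^2=4$ and $M_{rs}(x)=(1-x_t)x_t$, where $t$ is the third index. All coordinates of all six interior points are $\frac15,\frac25$ or $\frac35$, so $M_{rs}(x)\in\{\frac4{25},\frac6{25}\}$. Since $\frac6{25}<\frac14$, no interior point is good enough. Theorem 2 yields only $N\le7\cdot\frac{25}6<29.2$, while $(k+1)P^2=28$ (and $N=25$).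

What gets us past this point is a balance of a loss against a gain.

The loss is controlled by choosing $p\in I$ with the largest possible smallest coordinate $\varepsilon$. For this $p$, Lemma 5 is applied with $\delta_i=p_i-\varepsilon$ instead of $\delta_i=p_i$: the resulting $q$ would have all coordinates larger than $\varepsilon$, which is a contradiction for every $k$. The inequalities so obtained are slightly weaker than before, and they give $M_{d,d+1}(p)>\frac67\cdot\frac1{P^2}$.

The gain comes from the points $q$ themselves. If Lemma 5 with $\delta_i=p_i$ does apply to $p$, it produces interior points that were not counted in (2). We shall produce enough of them to improve $k+1\ge NM$ to $k+1\ge\frac76NM$. When there are not enough of them, the short vectors in $\Lambda$ are not arranged along a line, and then Lemma 4 undercounts the pairs, as it did in $T_5$. That last effect is planar geometry, and we treat it first.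

## 7. Differences of points that are not collinear

**Lemma 9.** Let $A$ be a set of $n\ge3$ points in a real vector space, not on a line, and let $D(A)$ be the number of pairs $\pm w$, $0\ne w\in A-A$. Then $D(A)\ge\frac{3n-4}2$.

**Example.** For $A=\{0,1\}^2$ the pairs are $\pm(1,0),\pm(0,1),\pm(1,1),\pm(1,-1)$, so $D(A)=4=\frac{3\cdot4-4}2$. The four vectors found in $T_5$ form such a parallelogram: their first two coordinates are those of $\frac15\{0,1\}^2$.

*Proof.* A generic linear map to $\mathbb R^2$ is injective on $A$ and on $A-A$ and keeps $A$ non-collinear. It preserves $D(A)$, so let $A\subset\mathbb R^2$. Let $\mathcal N(A)$ be the set of outer unit normals of the edges of the polygon $\operatorname{conv}A$. Say that $A$ has type C if $\mathcal N(A)=-\mathcal N(A)$, and type U otherwise.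

**Step 1: removing a vertex loses pairs.** For a vertex $x$ of $\operatorname{conv}A$, call a vertex $y$ *antipodal* to $x$ if some linear functional $f$ has its unique maximum over $A$ at $x$ and its unique minimum at $y$. If so, then $f(x-y)>f(a-a')$ for all $a,a'\in A$ with $a\ne x$. Hence neither $x-y$ nor its negative is a difference of two points of $A\setminus\{x\}$, so the pair $\pm(x-y)$ is lost when $x$ is removed. Different antipodal vertices $y,y'$ give different pairs: $x-y=x-y'$ is impossible, and $x-y=y'-x$ would make $x$ the midpoint of $y$ and $y'$, contradicting that $x$ is a vertex. So removing $x$ loses at least as many pairs as $x$ has antipodal vertices.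

There is always at least one antipodal vertex: take a generic $f$ in the normal arc of $x$. If $A$ has type U, some vertex has at least two. To see this, let $n\in\mathcal N(A)$ with $-n\notin\mathcal N(A)$. Then $-n$ lies in the open normal arc of some vertex $x$. The functional $-n$ is uniquely maximal at $x$, and it is minimal on the edge with normal $n$. Perturbing it slightly to both sides keeps $x$ as the unique maximum and makes either endpoint of that edge the unique minimum. So both endpoints are antipodal to $x$.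

We now show by induction on $n$ that $D(A)\ge\frac{3n-3}2$ for type U and $D(A)\ge\frac{3n-4}2$ for type C.

**Step 2: type U.** The aim is to remove a vertex at a cost of two pairs. Let $x$ have two antipodal vertices. If $A\setminus\{x\}$ lies on a line, its $n-1$ points have at least $n-2$ pairs of differences parallel to the line. The pairs $\pm(x-a)$, $a\in A\setminus\{x\}$, are not parallel to the line since $x$ is not on it, and they are distinct, since $x-a=a'-x$ would put $x$ on the line. So $D(A)\ge(n-2)+(n-1)=2n-3\ge\frac{3n-3}2$. This covers $n=3$: a triangle has three edge normals, an odd number, so it has type U. If $A\setminus\{x\}$ is not collinear, then $n-1\ge3$ and induction (in either type) gives $D(A)\ge D(A\setminus\{x\})+2\ge\frac{3(n-1)-4}2+2=\frac{3n-3}2$.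

**Step 3: type C.** The aim is to remove a vertex at a cost of one pair and to land in type U. Here $|\mathcal N(A)|$ is even, so $\operatorname{conv}A$ has at least $4$ vertices. Let $x$ be any vertex, and let $n_1,n_2$ be the normals of the two edges at $x$; they bound the closed normal arc $[n_1,n_2]$ of $x$, of length less than $\pi$. Let $A'=A\setminus\{x\}$. It contains at least three vertices of a convex polygon, so it is not collinear.

For $n\notin[n_1,n_2]$ the face of $\operatorname{conv}A$ in direction $n$ does not contain $x$, so it is also the face of $\operatorname{conv}A'$. Hence $n\in\mathcal N(A')$ if and only if $n\in\mathcal N(A)$.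

The set $\mathcal N(A')$ contains some $n^*$ in the open arc $(n_1,n_2)$. Otherwise one vertex $y$ of $\operatorname{conv}A'$ is maximal over $A'$ in all directions of $[n_1,n_2]$. The maxima of $n_1$ and of $n_2$ over $A'$ equal those over $A$, because the second endpoints of the two edges at $x$ lie in $A'$. So $y$ lies on the lines through both edges at $x$, and $y=x$, a contradiction.

Now $\mathcal N(A)\cap(n_1,n_2)=\emptyset$, so $n^*\notin\mathcal N(A)$, and by symmetry $-n^*\notin\mathcal N(A)$. Also $-n^*\notin[n_1,n_2]$, because this arc is shorter than $\pi$ and contains $n^*$. So $-n^*\notin\mathcal N(A')$, and $A'$ has type U. Therefore $D(A)\ge D(A')+1\ge\frac{3(n-1)-3}2+1=\frac{3n-4}2$. $\square$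

## 8. Reduction to three claims about a balanced interior point

From here until the end of Section 11, $d\ge3$ and $k\ge1$. We saw that Theorem 1 holds for $S$ if some $M_{rs}(x)\ge1/P^2$. So Theorem 1 for $d\ge3$ follows from:

**Proposition 10.** Let $d\ge3$, $k\ge1$. If
$$M_{rs}(x)<\frac1{P^2}\quad\text{for all }x\in I,\ r\ne s,\tag{3}$$
then $N<(k+1)P^2$.

Assume (3). We fix a balanced point. Let $\varepsilon=\max_{x\in I}\min_ix_i$. Among the $x\in I$ with $\min_ix_i=\varepsilon$ choose $p$ with $\sum x_i^2$ maximal, and relabel the vertices so that $p_1\ge\cdots\ge p_{d+1}=\varepsilon$. Put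
$$P_j=\sum_{i\le j}p_i,\quad\sigma_j=1-P_j,\quad\tau=p_d+p_{d+1},\quad\eta=\frac\tau2,\quad M=M_{d,d+1}(p)=p_1\cdots p_{d-1}\tau .$$
Then $\varepsilon\le\eta\le p_d\le p_i$ for $i\le d-1$, and summing all coordinates, $(d+1)\eta\le1$.

The choice of $\varepsilon$ gives two kinds of inequalities. First,
$$\prod_{i\le j}(p_i-\varepsilon)\le\sigma_j\qquad(1\le j\le d-1).\tag{4}$$
Otherwise all factors on the left are positive, and Lemma 5 with $J=\{1,\ldots,j\}$ and $\delta_i=p_i-\varepsilon$ gives $q\in I$ with $q_i>p_i-\delta_i=\varepsilon$ for $i\le j$ and $q_l\ge2p_l>\varepsilon$ for $l>j$. This contradicts the choice of $\varepsilon$. Second,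
$$\text{if }T\ge2,\ m\in\mathbb Z^{d+1},\ \sum m_i=T-1,\ \text{then not all coordinates of }Tp-m\text{ exceed }\varepsilon,\tag{5}$$
because $Tp-m=Tp-\sum m_ie_i$ lies in $L$, and otherwise it would be a point of $I$ with larger minimal coordinate.

In Sections 9 to 11 we prove the following.

**Claim 1.** $M>\frac6{7P^2}$.

**Claim 2.** If $z\in I$ and $z_i>\frac23p_i$ for $i\le d-1$, there is $\emptyset\ne J\subset\{1,\ldots,d-1\}$ with $\prod_{i\in J}z_i>\sum_{l\notin J}z_l$.

**Claim 3.** $\frac23p_{d-1}\ge\varepsilon$.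

**Proof of Proposition 10 from the claims.** The aim is $k+1\ge\frac76NM$; with Claim 1 this gives $k+1>N/P^2$.

**Step 1: the basic count.** As in Theorem 2 put $\mu_1=Np_1\cdots p_{d-1}p_d$ and $\mu_2=Np_1\cdots p_{d-1}p_{d+1}$. Then $\mu_1\ge\mu_2$ and $\mu_1+\mu_2=NM$. By Lemma 4 (dropping coordinate $d+1$) there is $A\subset\Lambda$ with $|A|=a+1=\lceil\mu_1\rceil$ and $|\lambda_i|<p_i$ for $i\le d$ and all $\lambda\in A-A$; here $a\ge0$. Let $R_2$ be the set of all pairs in $\Lambda$ with $|\lambda_i|<p_i$ for all $i\ne d$; then $|R_2|\ge\mu_2-1$.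

Let $R_1$ be any set of pairs of $\Lambda$ with $|\lambda_i|<p_i$ for $i\le d$; we choose it below. Let $X$ be the set of points of $I$ of the form $p+\lambda$ with $\pm\lambda\in R_1\cup R_2$. Each pair of $R_1\cup R_2$ contributes at least one point, and each pair of $R_1\cap R_2$ contributes two, exactly as in the proof of Theorem 2. So
$$|X|\ge|R_1|+|R_2|,\qquad p\notin X.\tag{6}$$
Points of $X$ coming from $R_1$ have $x_d<2p_d$; those from $R_2$ have $x_{d+1}<2p_{d+1}$.

**Step 2: images.** This step names the extra points. If $z$ is as in Claim 2, Lemma 5 with $\delta_i=z_i$ gives $q\in I$ and $T\ge2$ with $(q_d,q_{d+1})=T(z_d,z_{d+1})$, since $d,d+1\notin J$. Call $q$ an image of $z$. For instance $z=p$ satisfies the hypothesis of Claim 2. An image $q$ of $p$ has $q_d\ge2p_d$ and $q_{d+1}\ge2p_{d+1}$, so $q\notin X\cup\{p\}$.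

**Step 3: $A$ is not on a line.** Here Lemma 9 supplies the surplus. We have $a+1\ge3$. Let $R_1$ be the set of pairs of $A-A$, so $|R_1|\ge\frac{3(a+1)-4}2$. Counting $p$, the set $X$ and an image of $p$, we get $k\ge2+|R_1|+|R_2|$, so
$$k+1\ge(|R_1|+2)+(|R_2|+1)\ge\tfrac32(a+1)+\mu_2\ge\tfrac32\mu_1+\mu_2\ge\tfrac54NM,$$
using $\mu_1\ge\frac12NM$ in the last inequality.

**Step 4: $A$ is on a line.** Here there are many images. If $a\ge1$, let $v$ generate the group of vectors of $\Lambda$ parallel to the line, with sign such that $v_{d+1}\ge0$. The $a+1$ points of $A$ differ by multiples of $v$, so the extreme ones differ by $cv$ with $|c|\ge a$, and therefore $|av_i|<p_i$ for $i\le d$. Let $R_1=\{\pm cv:1\le c\le a\}$, which is empty if $a=0$; so $|R_1|=a$. Let $b=\lfloor a/3\rfloor$ and $z_c=p+cv$ for $0\le c\le b$ (just $z_0=p$ if $a=0$). The $(d+1)$-st coordinate of $z_c$ is at least $p_{d+1}$. For $i\le d$ and $c\ge1$ we have $|cv_i|\le\frac a3|v_i|<\frac13p_i$, so the $i$-th coordinate of $z_c$ exceeds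 $\frac23p_i$. Hence $z_c\in I$ and Claim 2 applies. Let $q^{(c)}$ be an image of $z_c$.

**Step 5: the points $q^{(c)}$, $0\le c\le b$, are distinct and not in $X\cup\{p\}$.** This is what makes them count. For $b=0$ it was shown in Step 2. Let $b\ge1$, so $a\ge3$ and $|v_i|<p_i/3$ for $i\le d$.

We claim that $(v_d,v_{d+1})$ and $(p_d,p_{d+1})$ are linearly independent. Otherwise $(v_d,v_{d+1})=\kappa(p_d,p_{d+1})$, with $\kappa\ge0$ because $v_{d+1}\ge0$. For $i\le d-1$ we have $p_i\pm v_i>\frac23p_i\ge\frac23p_{d-1}\ge\varepsilon$ by Claim 3. If $\kappa>0$, then the last two coordinates of $p+v$ are $(1+\kappa)p_d$ and $(1+\kappa)p_{d+1}$, so all coordinates of $p+v$ exceed $\varepsilon$, contradicting the choice of $\varepsilon$. If $\kappa=0$, then both $p+v$ and $p-v$ lie in $I$, have last two coordinates $p_d$ and $p_{d+1}=\varepsilon$, and so have minimal coordinate $\varepsilon$. Since $|p+v|^2+|p-v|^2=2|p|^2+2|v|^2$ and $v\ne0$, one of them has a larger sum of squares than $p$, contradicting the choice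 of $p$. (This is why $p$ was chosen with $\sum x_i^2$ maximal.)

By independence, the vectors $(p_d,p_{d+1})+c(v_d,v_{d+1})$ for different $c$ are pairwise non-parallel. The last two coordinates of $q^{(c)}$ form a multiple of the $c$-th vector, so the $q^{(c)}$ are distinct. Next, an equation $T\bigl((p_d,p_{d+1})+c(v_d,v_{d+1})\bigr)=(p_d,p_{d+1})+c'(v_d,v_{d+1})$ with $c'\in\mathbb R$ forces $T=1$. So $q^{(c)}$ does not lie on the line $p+\mathbb Rv$, which contains $p$ and all points of $X$ coming from $R_1$. Finally $q^{(c)}_{d+1}\ge2(p_{d+1}+cv_{d+1})\ge2p_{d+1}$ excludes the points of $X$ coming from $R_2$.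

**Step 6: the count.** Counting $p$, $X$ and the $b+1$ images, $k\ge1+a+|R_2|+(b+1)$. Since $b\ge\frac{a-2}3$, we have $b+1\ge\frac{a+1}3\ge\frac{\mu_1}3$. Hence
$$k+1\ge(a+1)+(|R_2|+1)+(b+1)\ge\tfrac43\mu_1+\mu_2\ge\tfrac76NM,$$
again by $\mu_1\ge\frac12NM$. In both cases $k+1\ge\frac76NM>\frac N{P^2}$ by Claim 1. $\square$

It remains to prove the claims. For Claim 2 we prepare a common argument. Suppose $z$ is as in Claim 2 but no such $J$ exists. Let $h_1\ge\cdots\ge h_{d-1}$ be $z_1,\ldots,z_{d-1}$ sorted, with partial sums $H_j$, and let $\tau_z=z_d+z_{d+1}=1-H_{d-1}$. Taking for $J$ the index set of the $j$ largest entries, we get $\prod_{i\le j}h_i\le1-H_j$ for $j\le d-1$, so Lemma 7 gives $H_j\le Z_j$. If $\tau_z\le h_{d-1}$, Lemma 8 gives $M_{d,d+1}(z)\ge1/P^2$, contradicting (3). So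
$$H_j\le Z_j\ (j\le d-1),\qquad\tau_z>h_{d-1}>\tfrac23p_{d-1},\tag{7}$$
the last inequality because every $z_i>\frac23p_i\ge\frac23p_{d-1}$. Multiplying,
$$M_{d,d+1}(z)=z_1\cdots z_{d-1}\tau_z>\bigl(\tfrac23\bigr)^d\,p_1\cdots p_{d-1}\cdot p_{d-1}.\tag{8}$$
So Claim 2 follows as soon as the right side of (8) is at least $1/P^2$. This will be so when $p_{d-1}$ is much larger than $\tau$.

Throughout we use that a product of positive powers of positive affine functions is log-concave, so on a closed interval its minimum is attained at an endpoint.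

## 9. The claims in dimension at least five

Here $u=u_{d-2}\ge42$ is large compared with $d$:
$$u\ge(d+1)^2,\qquad u-d\ge\tfrac73\bigl(\tfrac32\bigr)^d.\tag{9}$$
For $d=5$ we have $u=42\ge36$, and $37\ge17.8>\frac73(\frac32)^5$. In the step from $d$ to $d+1$ the number $u$ is replaced by $u(u+1)\ge43u$, and $43(d+1)^2\ge(d+2)^2$, $43u-(d+1)\ge43(u-d)\ge\frac32(u-d)$.

**Step 1: upper bounds for the partial sums $P_j$.** We want to apply Lemma 7, and to do so we shift by $\eta$, which is at least $\varepsilon$. Let $y_i=p_i-\eta\ge0$ for $i\le d-1$, a decreasing sequence. By (4),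
$$\prod_{i\le j}y_i\le\prod_{i\le j}(p_i-\varepsilon)\le\sigma_j\le\sigma_j+j\eta=1-\sum_{i\le j}y_i .$$
Lemma 7 gives $\sum_{i\le j}y_i\le Z_j$, and the total is $1-2\eta-(d-1)\eta$. So
$$P_j\le Z_j+j\eta\quad(j\le d-1),\qquad\sum_{i\le d-1}y_i=1-(d+1)\eta.\tag{10}$$

**Step 2: a lower bound for $M$ in terms of $\eta$.** The bound depends on the size of $\eta$, measured against the numbers $1/u_r$. Let $r\in\{0,\ldots,d-2\}$ be maximal with $(d+1)\eta\le1/u_r$; the value $r=0$ is admissible since $(d+1)\eta\le1$. Put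
$$g_i=\tfrac1{s_i}+\eta\ (i\le r),\qquad g_{r+1}=\tfrac1{u_r}-d\eta\ (\ge\eta>0),\qquad g_i=\eta\ (r+2\le i\le d-1).$$
For $j\le r$ the partial sum is $G_j=Z_j+j\eta\ge P_j$. Since $Z_r+\frac1{u_r}=1$, for $r<j\le d-1$ it is
$$G_j=1+r\eta-d\eta+(j-r-1)\eta=1-(d+1)\eta+j\eta\ge\sum_{i\le j}y_i+j\eta=P_j,$$
with equality for $j=d-1$. Lemma 6 applied to $p_1,\ldots,p_{d-1}$, together with $\prod_{i\le r}(\frac1{s_i}+\eta)\ge\frac1{u_r}$, gives
$$M=2\eta\,p_1\cdots p_{d-1}\ge\varphi_r(\eta):=\frac2{u_r}\,\eta^{d-1-r}\Bigl(\frac1{u_r}-d\eta\Bigr).$$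

**Step 3: the values at the breakpoints.** To use log-concavity we need the values $B_r:=\varphi_r\bigl(\frac1{(d+1)u_r}\bigr)$. At this argument $\frac1{u_r}-d\eta=\eta$, so
$$B_r=\frac2{u_r}\bigl((d+1)u_r\bigr)^{-(d-r)}=2(d+1)^{-(d-r)}u_r^{-(d+1-r)} .$$
We show $B_r\ge B_{d-2}>1/P^2$ for $0\le r\le d-2$. For $r\le d-3$, using $u_{r+1}=u_r(u_r+1)$ and $u_r+1=s_{r+1}$,
$$\frac{B_r}{B_{r+1}}=\frac{(u_r+1)^{d-r}}{(d+1)u_r}\ge\frac{s_{r+1}^{\,m}}{d+1},\qquad m=d-1-r\in[2,d-1],\quad s_{r+1}\ge r+2=d+1-m.$$
If $m\le d-2$, Bernoulli's inequality gives $(d+1-m)^m\ge1+m(d-m)\ge1+2(d-2)\ge d+1$, because $m(d-m)$ is concave in $m$ and equals $2(d-2)$ at $m=2$ and $m=d-2$. If $m=d-1$, then $r=0$ and $s_1^{d-1}=2^{d-1}\ge d+1$. So $B_r\ge B_{r+1}$. Finally $B_{d-2}P^2=\frac{2(u+1)^2}{(d+1)^2u}\ge2$ by (9).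

**Step 4: $\eta$ is small, namely $r=d-2$.** Suppose $r\le d-3$. By maximality of $r$, $\eta\in\bigl(\frac1{(d+1)u_{r+1}},\frac1{(d+1)u_r}\bigr]$, and $\varphi_r$ is log-concave on the closed interval. The right end value is $B_r$. At the left end $\frac1{u_r}-d\eta\ge\frac1{u_r}-\frac1{u_{r+1}}=\frac1{s_{r+1}}$, so $\varphi_r\ge\frac2{u_{r+1}}\bigl((d+1)u_{r+1}\bigr)^{-(d-1-r)}=B_{r+1}$ there. Hence $M\ge\min(B_r,B_{r+1})>1/P^2$, contradicting (3).

So $r=d-2$, that is, $(d+1)\eta\le\frac1u$ and
$$M\ge\varphi(\eta):=\frac{2\eta}u\Bigl(\frac1u-d\eta\Bigr).$$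
If $(d+1)\eta=\frac1u$, this would give $M\ge B_{d-2}>1/P^2$; so the inequality $(d+1)\eta<\frac1u$ is strict.

**Step 5: $\eta$ is not too small, and Claim 1.** We now use (4) for $j=d-1$, where the tail is $\sigma_{d-1}=2\eta$ itself. By (10), $y_{d-1}\ge1-(d+1)\eta-Z_{d-2}=\frac1u-(d+1)\eta>0$. Lemma 6 for $y_1,\ldots,y_{d-1}$ with $g=(\frac1{s_1},\ldots,\frac1{s_{d-2}},\frac1u-(d+1)\eta)$ applies by (10), and gives
$$2\eta=\sigma_{d-1}\ge\prod_{i<d}(p_i-\varepsilon)\ge\prod_{i<d}y_i\ge\frac1u\Bigl(\frac1u-(d+1)\eta\Bigr),\quad\text{i.e. }\ \eta\ge\eta_0:=\frac1{u(2u+d+1)} .$$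
At $\eta_0$ there is equality: $\frac1u\bigl(\frac1u-(d+1)\eta_0\bigr)=2\eta_0$. So $\varphi(\eta_0)=2\eta_0\cdot\frac1u\bigl(\frac1u-d\eta_0\bigr)\ge4\eta_0^2$ and, by $P=u(u+1)$ and $(1-y)^2\ge1-2y$,
$$P^2\varphi(\eta_0)\ge\Bigl(\frac{2u+2}{2u+d+1}\Bigr)^2\ge1-\frac{2(d-1)}{2u+d+1}\ge1-\frac{d-1}u\ge1-\frac{d-1}{(d+1)^2}\ge\frac78>\frac67 .$$
The inequality before the last is $8(d-1)\le(d+1)^2$, which is $(d-3)^2\ge0$. The function $\varphi$ is concave and $\varphi\bigl(\frac1{(d+1)u}\bigr)=B_{d-2}>1/P^2$. Since $\eta_0\le\eta<\frac1{(d+1)u}$, we conclude $M\ge\varphi(\eta)>\frac6{7P^2}$. This is **Claim 1**.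

**Step 6: $p_{d-1}$ is much larger than $\tau$, and Claims 2 and 3.** We first sharpen the upper bound for $\eta$. We have $P^2\varphi(1/u^2)=\frac{2(u+1)^2}{u^2}\bigl(1-\frac du\bigr)>1$, since $u\ge(d+1)^2>2d$. Also $\frac1{u^2}\le\frac1{(d+1)u}$. By concavity $\varphi\ge1/P^2$ on $\bigl[\frac1{u^2},\frac1{(d+1)u}\bigr]$, so (3) gives $\eta<\frac1{u^2}$. By (10),
$$p_{d-1}=1-2\eta-P_{d-2}\ge1-2\eta-Z_{d-2}-(d-2)\eta=\frac1u-d\eta>\frac{u-d}{u^2},\qquad\tau<\frac2{u^2},$$
so $p_{d-1}/\tau>\frac{u-d}2$. Since $u-d\ge2$, $\frac23p_{d-1}>\frac23\tau>\frac\tau2\ge\varepsilon$: **Claim 3**. If Claim 2 failed for $z$, then (8), Claim 1 and (9) would give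
$$M_{d,d+1}(z)>\bigl(\tfrac23\bigr)^dM\,\frac{p_{d-1}}\tau>\bigl(\tfrac23\bigr)^d\cdot\frac6{7P^2}\cdot\frac{u-d}2\ge\frac1{P^2},$$
contradicting (3). This is **Claim 2**.

## 10. The claims in dimension four

For $d=3,4$ the number $u$ is too small for the estimates above, and we use (5) with explicit small multiples of $p$ instead. In each case below the coordinates of $Tp-m$ at indices with $m_i=0$ are $Tp_l\ge2\varepsilon>\varepsilon$, so (5) says that one of the remaining coordinates is at most $\varepsilon$. For every $d\ge3$: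

* (F1) $T=2$, $m=e_1$ gives $p_1\le\frac{1+\varepsilon}2$.
* (F2) $T=3$, $m=e_1+e_2$ gives $p_2\le\frac{1+\varepsilon}3$ (as $p_1\ge p_2$).
* (F3) $T=4$, $m=2e_1+e_2$ gives $p_1\le\frac12+\frac\varepsilon4$ or $p_2\le\frac{1+\varepsilon}4$.
* (F4) $T=6$, $m=3e_1+2e_2$ gives $p_1\le\frac12+\frac\varepsilon6$ or $p_2\le\frac13+\frac\varepsilon6$.

They imply
$$P_2\le\tfrac56+\tfrac\varepsilon2.\tag{11}$$
If $p_2\le\frac{1+\varepsilon}4$, then by (F1) $P_2\le\frac34+\frac{3\varepsilon}4\le\frac56+\frac\varepsilon2$, because $\varepsilon\le\frac1{d+1}\le\frac14\le\frac13$. Otherwise (F3) gives $p_1\le\frac12+\frac\varepsilon4$. In the first alternative of (F4), with (F2), $P_2\le(\frac12+\frac\varepsilon6)+(\frac13+\frac\varepsilon3)=\frac56+\frac\varepsilon2$. In the second, $P_2\le(\frac12+\frac\varepsilon4)+(\frac13+\frac\varepsilon6)\le\frac56+\frac\varepsilon2$.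

Now let $d=4$, so $P=42$ and $P^2=1764$. We have $\eta\le\frac15$, and $M<\frac1{1764}<5.67\cdot10^{-4}$ by (3).

**Step 1: large $\eta$ is impossible.** We exclude $\eta\ge\frac1{80}$ in three ranges.

If $\eta\ge\frac18$: $p_1\ge\frac{p_1+p_2+p_3}3=\frac{1-2\eta}3$ and $p_2,p_3\ge\eta$, so $M\ge\frac23\eta^3(1-2\eta)$. This is increasing on $[\frac18,\frac15]$, since the derivative of $\eta^3-2\eta^4$ is $\eta^2(3-8\eta)$, and its value at $\frac18$ is $\frac1{1024}>9.7\cdot10^{-4}$. Contradiction.

If $\frac1{20}\le\eta\le\frac18$: $P_1\le\frac12+\frac\eta2$ by (F1), and $P_2=1-p_3-\tau\le1-3\eta$. Lemma 6 with $g=(\frac12+\frac\eta2,\ \frac12-\frac{7\eta}2,\ \eta)$, whose partial sums are $\frac12+\frac\eta2,\ 1-3\eta,\ 1-2\eta$, gives $M\ge\frac{\eta^2}2(1+\eta)(1-7\eta)$. This is log-concave, with value $\frac{0.6825}{800}>8.5\cdot10^{-4}$ at $\frac1{20}$ and $\frac9{8192}>10^{-3}$ at $\frac18$. Contradiction.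

So $\eta<\frac1{20}$. By (F1), (11) and $\varepsilon\le\eta$, Lemma 6 applies with $g=(\frac12+\frac\eta2,\ \frac13,\ \frac16-\frac{5\eta}2)$, whose partial sums are $\frac12+\frac\eta2,\ \frac56+\frac\eta2,\ 1-2\eta$. It gives
$$p_1p_2p_3\ge\tfrac1{36}(1+\eta)(1-15\eta),\qquad M\ge\psi(\eta):=\tfrac\eta{18}(1+\eta)(1-15\eta).$$
On $(0,\frac1{15})$ the function $\psi$ is log-concave, with $\psi(\frac1{20})>7.2\cdot10^{-4}$ and $\psi(\frac1{80})=\frac{5265}{9216000}>5.71\cdot10^{-4}>\frac1{1764}$. Hence $\eta<\frac1{80}$.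

**Step 2: $\eta\ge\frac1{97}$, and Claim 1.** As in dimension at least five we use (4) for $j=d-1=3$. By (11), $p_3=1-2\eta-P_2\ge\frac16-\frac{5\eta}2>\frac16-\frac1{32}=\frac{13}{96}$. Let $y_i=p_i-\eta$ for $i\le3$. Then $y_1\ge y_2\ge y_3>0$ and
$$y_1\le\tfrac12-\tfrac\eta2,\qquad y_1+y_2\le\tfrac56-\tfrac{3\eta}2,\qquad y_1+y_2+y_3=1-5\eta .$$
By (4) with $\varepsilon\le\eta$, and Lemma 6 with $g=(\frac12-\frac\eta2,\ \frac13-\eta,\ \frac16-\frac{7\eta}2)$, which attains these three bounds,
$$2\eta=\sigma_3\ge y_1y_2y_3\ge\tfrac1{36}(1-\eta)(1-3\eta)(1-21\eta)\ge\tfrac1{36}(1-25\eta).$$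
The last inequality is $(1-a)(1-b)(1-c)\ge1-a-b-c$ for $a,b,c\in[0,1]$. So $72\eta\ge1-25\eta$, that is, $\eta\ge\frac1{97}$. Now $1764\,\psi(\frac1{97})=1764\cdot\frac{8036}{16428114}>0.862>\frac67$, and $\psi(\frac1{80})>\frac1{1764}$. Log-concavity on $[\frac1{97},\frac1{80}]$ gives $M>\frac6{7P^2}$: **Claim 1**.

**Step 3: Claims 3 and 2.** These use $p_3>\frac{13}{96}$. First, $\varepsilon\le\eta<\frac1{80}<\frac23\cdot\frac{13}{96}<\frac23p_3$: **Claim 3**. Next, $1-15\eta>0$ gives $(1+\eta)(1-15\eta)\ge1-15\eta>1-\frac{15}{80}=\frac{13}{16}$. So if Claim 2 failed for $z$, (8) would give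
$$M_{4,5}(z)>\tfrac{16}{81}\cdot\tfrac1{36}\cdot\tfrac{13}{16}\cdot\tfrac{13}{96}=\tfrac{169}{279936}>6.03\cdot10^{-4}>\tfrac1{1764},$$
contradicting (3). This is **Claim 2**.

## 11. The claims in dimension three

Here $P=6$, $P^2=36$, $M=p_1p_2\tau<\frac1{36}$ by (3), $\varepsilon\le\frac\tau2$ and $\varepsilon\le\frac14$. Claim 1 reads $M>\frac1{42}$. The statements (F1)–(F4) and (11) hold.

**Step 1: a lower bound on the large coordinates.** We show
$$p_1>\tfrac12\quad\text{or}\quad P_2>\tfrac56.\tag{12}$$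
Suppose not, so $P_1\le Z_1$ and $P_2\le Z_2$. If $\tau\le p_2$, Lemma 8 gives $M\ge\frac1{36}$, contradicting (3). Let $\tau>p_2$; also $p_2\ge p_3\ge\frac\tau2$. Put $s=1-p_1=p_2+\tau$. Since $\frac14\le p_1\le\frac12$, $s\in[\frac12,\frac34]$. From $\frac\tau2\le p_2<\tau$ we get $p_2\in[\frac s3,\frac s2]$, where $p_2(s-p_2)$ is increasing. So $M=(1-s)p_2(s-p_2)\ge\frac29s^2(1-s)\ge\min(\frac1{36},\frac1{32})$, since $s^2(1-s)$ is log-concave and the two numbers are the values at $s=\frac12$ and $s=\frac34$. This contradicts (3).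

In view of (F3) we distinguish whether $p_2\le\frac{1+\varepsilon}4$ or not.

**Step 2 (Case A): $p_2\le\frac{1+\varepsilon}4$.** This step introduces coordinates for the case. If $p_1\le\frac12$, then $P_2\le\frac12+\frac14+\frac1{16}<\frac56$, contradicting (12). So $p_1=\frac12+e$ with $0<e\le\frac\varepsilon2$ by (F1). Write $b=p_2$; then $\tau=\frac12-e-b$ and $p_3=\tau-\varepsilon$.

**Step 3 (Case A1): $b\le\frac14$ is impossible.** The idea is to apply (3) not only to $p$ but also to the point $q=2p-e_1=(2e,2b,2p_3,2\varepsilon)$, which lies in $I$. Condition (3) for $M_{14}(q)=(2e+2\varepsilon)\cdot2b\cdot2p_3$ and for $M$ gives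
$$b\,\Phi<\tfrac1{288},\quad\Phi:=(\tau-\varepsilon)(\varepsilon+e),\qquad\bigl(\tfrac12+e\bigr)\,b\,\bigl(\tfrac12-e-b\bigr)<\tfrac1{36}.\tag{13}$$
We show that the two inequalities are incompatible.

First the ranges of the variables. From $\varepsilon\le p_3=\tau-\varepsilon\le b$ and $e\le\frac\varepsilon2$ we get $\varepsilon\in[\max(2e,\tau-b),\frac\tau2]$. From $e\le\frac\varepsilon2\le\frac\tau4$ we get $4e\le\frac12-e-b$, that is, $5e\le\frac12-b$. From $p_2+p_3+p_4=\frac12-e$ we get $\varepsilon\le\frac13(\frac12-e)\le b$. With $2e\le\varepsilon$ this gives $2e\le\frac13(\frac12-e)$, so $e\le\frac1{14}$, and then $b\ge\frac13\cdot\frac37=\frac17$.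

For given $b,e$ the function $\Phi$ is concave in $\varepsilon$, so it is at least the smaller of its values at the two endpoints of the interval for $\varepsilon$. It therefore suffices to show $b\Phi>\frac1{288}=0.00347\ldots$ at both endpoints. We use that on $[\frac17,\frac14]$ we have $b(\frac12-b)^2\ge\frac1{64}$, by log-concavity and the endpoint values $\frac{25}{1372}$ and $\frac1{64}$.

*Upper endpoint $\varepsilon=\frac\tau2$.* Here $\Phi=\frac\tau4(\tau+2e)=\frac14\bigl((\frac12-b)^2-e^2\bigr)$. By $5e\le\frac12-b$, $b\Phi\ge\frac14\cdot\frac{24}{25}\,b(\frac12-b)^2\ge\frac14\cdot\frac{24}{25}\cdot\frac1{64}=0.00375$.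

*Lower endpoint, $b\le\frac15$.* Suppose first it is $\varepsilon=\tau-b$. Then $\Phi=b(\tau-b+e)=b(\frac12-2b)$ and $b\Phi=\frac{b^2(1-4b)}2\ge0.004$ on $[\frac17,\frac15]$, by log-concavity: the endpoint values of $b^2(1-4b)$ are $\frac3{343}$ and $0.008$. Suppose next it is $\varepsilon=2e\ge\tau-b$. Then $\Phi=(\tau-2e)\cdot3e=3e(\frac12-b-3e)$, and $2e\ge\tau-b$ means $e\ge\frac{1-4b}6$, so $e\in[\frac{1-4b}6,\frac{1/2-b}5]$. This $\Phi$ is concave in $e$. At the left end $3e=\frac{1-4b}2$ and $\frac12-b-3e=b$, so $b\Phi=\frac{b^2(1-4b)}2\ge0.004$. At the right end $b\Phi=\frac35\cdot\frac25\,b(\frac12-b)^2=0.24\,b(\frac12-b)^2\ge0.00375$.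

*Lower endpoint, $\frac15<b\le\frac14$.* Here we need the second part of (13). Dividing it by $\frac b2$ and expanding $(1+2e)(\frac12-e-b)=\frac12-b-2e(b+e)$, it reads
$$2e(b+e)>\tfrac12-b-\tfrac1{18b}.$$
The right side is concave in $b$, with values $\frac1{45}$ at $\frac15$ and $\frac1{36}$ at $\frac14$, so it is at least $\frac1{45}$. Therefore $e(\frac14+e)\ge e(b+e)>\frac1{90}$. Since $\frac3{80}\cdot\frac{23}{80}=\frac{69}{6400}<\frac1{90}$, we get $e>\frac3{80}$. Then $3e>0.1125>0.1>\frac12-2b$, that is, $2e>\tau-b$. So the lower endpoint is $\varepsilon=2e$, with $e\in[\frac3{80},\frac{1/2-b}5]$, and $b\Phi=3be(\frac12-b-3e)$ is concave in $e$. At the right end it is at least $0.00375$, as before. At $e=\frac3{80}$ it equals $\frac9{80}b(\frac{31}{80}-b)$, which is concave in $b$, with values $>0.0042$ at $\frac15$ and $>0.0038$ at $\frac14$.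

In all cases $b\Phi>\frac1{288}$, contradicting (13).

**Step 4 (Case A2): $b=\frac14+f$ with $0<f\le\frac\varepsilon4$; Claims 1 and 3.** By Step 3 this is all that is left of Case A. Then $\tau=\frac14-e-f<\frac14$. Since $e\le\frac\varepsilon2\le\frac\tau4$ and $f\le\frac\varepsilon4\le\frac\tau8$, we have $\tau\ge\frac14-\frac\tau4-\frac\tau8$, so $\tau\ge\frac2{11}$. As $e+f=\frac14-\tau$,
$$M=\tfrac18(1+2e)(1+4f)\tau\ge\tfrac\tau8(1+2e+2f)=\tfrac\tau8\bigl(\tfrac32-2\tau\bigr).$$
This is increasing for $\tau<\frac38$, so $M\ge\frac1{44}\bigl(\frac32-\frac4{11}\bigr)=\frac{25}{968}>\frac1{42}$: **Claim 1**. Also $\frac23p_2>\frac16>\frac18>\frac\tau2\ge\varepsilon$: **Claim 3**.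

**Step 5 (Case B): $p_2>\frac{1+\varepsilon}4$; Claims 1 and 3.** By (F3), $p_1\le\frac12+\frac\varepsilon4\le\frac12+\frac\tau8$. By (11), $1-\tau=P_2\le\frac56+\frac\tau4$, so $\tau\ge\frac2{15}$. If $\tau\ge\frac14$, then $p_1,p_2,\tau\ge\frac14$ have sum $1$. The product of three numbers $\ge\frac14$ with sum $1$ is, by log-concavity on this triangle, minimal at a vertex, that is, at $(\frac12,\frac14,\frac14)$ up to order. So $M\ge\frac1{32}$, contradicting (3). Hence $\tau<\frac14$. Lemma 6 with $g=(\frac12+\frac\tau8,\ \frac12-\frac{9\tau}8)$ gives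
$$M\ge\tau\bigl(\tfrac12+\tfrac\tau8\bigr)\bigl(\tfrac12-\tfrac{9\tau}8\bigr).$$
This is log-concave on $[\frac2{15},\frac14]$, with values $\frac2{15}\cdot\frac{31}{60}\cdot\frac{21}{60}>0.0241$ at $\frac2{15}$ and $\frac{119}{4096}>0.029$ at $\frac14$. So $M>0.0241>\frac1{42}$: **Claim 1**. Again $\frac23p_2>\frac16>\frac18>\frac\tau2\ge\varepsilon$: **Claim 3**.

**Step 6: Claim 2.** The bound (8) is too weak here, so we go back to (7). In Cases A2 and B we have $p_2>\frac14$. By (12), one of the following holds.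

* ($\alpha$) $p_1>\frac12$ and $p_2>\frac14$.
* ($\beta$) $p_1\le\frac12$ and $P_2>\frac56$ (only in Case B). Then $\tau<\frac16$ and $p_2>\frac56-\frac12=\frac13$. By (F2), $p_2\le\frac{1+\varepsilon}3\le\frac13+\frac\tau6<\frac{13}{36}$, so $p_1=P_2-p_2>\frac56-\frac{13}{36}=\frac{17}{36}$.

Suppose no $J$ exists for $z$. By (7), $h_1\le Z_1=\frac12$ and $\tau_z=1-h_1-h_2>h_2$, that is, $h_2<\frac{1-h_1}2$. In this range $h_2(1-h_1-h_2)$ increases with $h_2$, so a lower bound for $h_2$ may be inserted in $M_{34}(z)=h_1h_2(1-h_1-h_2)$. Recall that $z_i>\frac23p_i$ for $i=1,2$, and that $h_1=\max(z_1,z_2)$, $h_2=\min(z_1,z_2)$.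

In case ($\alpha$), $h_1\ge z_1>\frac13$ and $h_2>\frac16$. So $M_{34}(z)\ge\frac16h_1(\frac56-h_1)$, which is concave in $h_1$ with value $\frac1{36}$ at both $\frac13$ and $\frac12$. Hence $M_{34}(z)\ge\frac1{36}$.

In case ($\beta$), $h_1\ge z_1>\frac{17}{54}$, and $h_2>\frac29$ because $z_1>\frac{17}{54}>\frac29$ and $z_2>\frac29$. So $M_{34}(z)\ge\frac29h_1(\frac79-h_1)$, concave in $h_1$ with values $>0.032$ at $\frac{17}{54}$ and $>0.030$ at $\frac12$. Hence $M_{34}(z)>\frac1{36}$.

Both contradict (3), which proves **Claim 2**. All three claims now hold for every $d\ge3$. This proves Proposition 10 and, with Section 3, Theorem 1. $\blacksquare$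

## 12. Equality in dimension at least four

We prove Theorem 3. Let $d\ge4$, $k\ge6$ and $N=(k+1)P^2$. The notation of Sections 2 and 4 stays in force, but $p$ will be a new point.

**Step 1: a point with equality in Theorem 2.** By Proposition 10, (3) fails, so some $p\in I$ has $M_{rs}(p)\ge1/P^2$ for some $r,s$. Relabel so that $p_1\ge\cdots\ge p_{d+1}$. Since $M_{rs}(p)=\prod_ip_i\cdot\bigl(\frac1{p_r}+\frac1{p_s}\bigr)$ is largest for $\{r,s\}=\{d,d+1\}$, and Theorem 2 gives $M_{d,d+1}(p)\le\frac{k+1}N=\frac1{P^2}$, we have $M_{d,d+1}(p)=\frac1{P^2}$.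

With $R_1,R_2,\mu_1,\mu_2$ as in the proof of Theorem 2, all inequalities in (2) are equalities: $\mu_1,\mu_2$ are integers, $|R_1|=\mu_1-1$, $|R_2|=\mu_2-1$, and
$$I=\{p\}\cup X,\tag{14}$$
where $X$ consists of the points $p+\lambda\in I$ with $\pm\lambda\in R_1\cup R_2$. Each $x\in X$ has $x_d<2p_d$ (if it comes from $R_1$) or $x_{d+1}<2p_{d+1}$ (if it comes from $R_2$). So now there is no room for extra points, and Lemma 5 again yields contradictions.

**Step 2: $p=(\frac1{s_1},\ldots,\frac1{s_{d-1}},\alpha,\beta)$ with $\alpha+\beta=\frac1P$ and $\alpha\ge\beta$.** We want to be in the equality case of Lemma 8. There is no $\emptyset\ne J\subset\{1,\ldots,d-1\}$ with $\prod_{i\in J}p_i>\sum_{l\notin J}p_l$: the point $q$ of Lemma 5 (with $x=p$, $\delta_i=p_i$) would have $q_d\ge2p_d$ and $q_{d+1}\ge2p_{d+1}$, so it would not lie in $X\cup\{p\}$, contradicting (14). By Lemma 7, $P_j:=\sum_{i\le j}p_i\le Z_j$ for $j\le d-1$. Let $\tau=2\eta=p_d+p_{d+1}$, so $p_i\ge p_d\ge\eta$ for $i\le d-1$. To apply Lemma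 8 we need $\tau\le p_{d-1}$.

Suppose $\tau>p_{d-1}$. Let $r\in\{0,\ldots,d-2\}$ be maximal with $(d+1-r)\eta\le1/u_r$; $r=0$ is admissible since $(d+1)\eta\le1$. Put
$$g_i=\tfrac1{s_i}\ (i\le r),\qquad g_{r+1}=\tfrac1{u_r}-(d-r)\eta\ (\ge\eta),\qquad g_i=\eta\ (r+2\le i\le d-1).$$
For $j\le r$ we have $G_j=Z_j\ge P_j$. For $r<j\le d-1$ we have $G_j=1-(d-r)\eta+(j-r-1)\eta=1-2\eta-(d-1-j)\eta\ge P_j$, because $P_{d-1}=1-2\eta$ and $p_{j+1},\ldots,p_{d-1}\ge\eta$; for $j=d-1$ there is equality. Lemma 6 gives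
$$\frac1{P^2}=M_{d,d+1}(p)\ge\frac2{u_r}\,\eta^{d-1-r}\Bigl(\frac1{u_r}-(d-r)\eta\Bigr).\tag{15}$$
We show that the right side is at least $\frac2{9u^3}$.

If $r=d-2$: from $P_{d-2}\le Z_{d-2}$ we get $\frac1u\le1-P_{d-2}=p_{d-1}+\tau<4\eta$, so $\eta\in(\frac1{4u},\frac1{3u}]$. By concavity the right side $\frac2u\eta(\frac1u-2\eta)$ is at least the smaller of its values $\frac1{4u^3}$ and $\frac2{9u^3}$ at the endpoints, that is, $\frac2{9u^3}$.

If $r\le d-3$: by maximality, $\eta\in\bigl(\frac1{(d-r)u_{r+1}},\frac1{(d+1-r)u_r}\bigr]$. The right side is log-concave on the closed interval. Let $C_r=2(d+1-r)^{-(d-r)}u_r^{-(d+1-r)}$. At the right end $\frac1{u_r}-(d-r)\eta=\eta$ and the value is $\frac2{u_r}\eta^{d-r}=C_r$. At the left end $\frac1{u_r}-(d-r)\eta=\frac1{u_r}-\frac1{u_{r+1}}=\frac1{s_{r+1}}$, and the value is $\frac2{u_{r+1}}\bigl((d-r)u_{r+1}\bigr)^{-(d-1-r)}=C_{r+1}$. With $m=d-r\ge3$ and $u_{r+1}=u_r(u_r+1)$,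
$$\frac{C_r}{C_{r+1}}=\frac{m^{m-1}(u_r+1)^m}{(m+1)^mu_r}>\frac{(u_r+1)^m}{3m\,u_r},$$
because $(1+\frac1m)^m<3$. This exceeds $1$: for $r=0$ the last expression is $\frac{2^d}{3d}>1$ as $d\ge4$; for $r\ge1$ we have $u_r\ge2$ and $\frac{(u_r+1)^m}{u_r}>(u_r+1)^{m-1}\ge3^{m-1}\ge3m$. So $C_r>C_{r+1}\ge C_{d-2}$, and the right side of (15) is at least $C_{d-2}=\frac2{9u^3}$.

But $\frac2{9u^3}>\frac1{u^2(u+1)^2}=\frac1{P^2}$, since $2(u+1)^2-9u=(2u-1)(u-2)>0$ for $u\ge6$. This contradicts (15). So $\tau\le p_{d-1}$, and the equality case of Lemma 8 gives $p_i=\frac1{s_i}$ for $i\le d-1$ and $\tau=\frac1P$. Put $\alpha=p_d$, $\beta=p_{d+1}$.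

**Step 3: the vectors of $R_1$ lie on a line.** Here $k\ge6$ enters. Since $\alpha\ge\frac1{2P}$,
$$\mu_1=(k+1)P^2\cdot\tfrac1P\cdot\alpha=(k+1)P\alpha\ge\tfrac{k+1}2\ge3.5,$$
so $\mu_1=a+1$ with an integer $a\ge3$. Let $A\subset\Lambda$ be the set from Lemma 4 with $|A|=\mu_1$ and $|\lambda_i|<p_i$ ($i\le d$) for $\lambda\in A-A$. Then $D(A)\le|R_1|=\mu_1-1<\frac{3\mu_1-4}2$, because $\mu_1>2$. By Lemma 9, $A$ lies on a line. Let $v$ generate the vectors of $\Lambda$ parallel to this line, with $v_{d+1}\ge0$. As in Section 8, $|av_i|<p_i$ for $i\le d$, so $\{\pm cv:1\le c\le a\}\subset R_1$, and since $|R_1|=a$, equality holds. In particular all points of $X$ from $R_1$ lie on $p+\mathbb Rv$. Let $z=p+v$; then $|v_i|<\frac{p_i}3$ for $i\le d$ and $v_{d+1}\ge0$, so $z\in I$.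

**Step 4: $v=(0,\ldots,0,-t,t)$ with $t>0$ and $at<\alpha$.** We show that $z$ also attains equality in Lemma 8. First, there is no $\emptyset\ne J\subset\{1,\ldots,d-1\}$ with $\prod_{i\in J}z_i>\sum_{l\notin J}z_l$. Otherwise Lemma 5 gives $q\in I$ and $T\ge2$ with $(q_d,q_{d+1})=T(z_d,z_{d+1})$. Since $q_{d+1}\ge2(p_{d+1}+v_{d+1})\ge2p_{d+1}$, $q$ is neither $p$ nor a point of $X$ from $R_2$. If $(v_d,v_{d+1})$ and $(\alpha,\beta)$ are independent, then $q\notin p+\mathbb Rv$, since otherwise $T=1$; so $q$ is not a point from $R_1$. If they are dependent, then $(v_d,v_{d+1})=\kappa(\alpha,\beta)$ with $\kappa\ge0$, so $q_d=T(1+\kappa)p_d\ge2p_d$, and again $q$ is not a point from $R_1$. Both contradict (14).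

So Lemma 7 applies to the sorted entries $h_1\ge\cdots\ge h_{d-1}$ of $z_1,\ldots,z_{d-1}$. Let $\tau_z=z_d+z_{d+1}$. Suppose $\tau_z>h_{d-1}$. Since $h_{d-1}>\frac2{3s_{d-1}}$ and $\frac1{s_{d-1}}=\frac1{u+1}=\frac uP$,
$$M_{d,d+1}(z)>\bigl(\tfrac23\bigr)^d\frac1{P\,s_{d-1}}=\bigl(\tfrac23\bigr)^d\frac u{P^2}>\frac1{P^2}.$$
The last inequality is $6\cdot\frac{16}{81}>1$ for $d=4$ and follows from (9) for $d\ge5$. This contradicts Theorem 2, which says $M_{d,d+1}(z)\le\frac{k+1}N=\frac1{P^2}$. So $\tau_z\le h_{d-1}$. Lemma 8 and Theorem 2 then give $M_{d,d+1}(z)=\frac1{P^2}$, and the equality case gives $h_i=\frac1{s_i}$ for all $i\le d-1$.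

Thus $z_1,\ldots,z_{d-1}$ is a permutation of $\frac1{s_1},\ldots,\frac1{s_{d-1}}$. Moreover $z_i>\frac23p_i=\frac2{3s_i}\ge\frac1{s_{i+1}}$, because $s_{i+1}\ge\frac32s_i$ (for $i=1$ this is $3\ge3$; for $i\ge2$ it follows from $s_{i+1}=s_i(s_i-1)+1>2s_i$). So $z_1>\frac1{s_2}$ forces $z_1=\frac1{s_1}$; then $z_2$ is one of the remaining values and $z_2>\frac1{s_3}$ forces $z_2=\frac1{s_2}$, and so on. Hence $v_i=0$ for $i\le d-1$. Since $v\ne0$ has coordinate sum $0$ and $v_{d+1}\ge0$, it has the stated form, and $at=|av_d|<p_d=\alpha$.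

**Step 5: the structure of $\Lambda$ over the first $d-1$ coordinates.** The aim is to determine two indices. The lattice $\{\lambda\in\Lambda:\lambda_1=\cdots=\lambda_{d-1}=0\}$ has rank one and contains $e_d-e_{d+1}$, so it equals $\mathbb Z(0,\ldots,0,\frac1\ell,-\frac1\ell)$ for some $\ell\in\mathbb N$. It contains $v$, so $t\ge\frac1\ell$, and $\frac a\ell\le at<\alpha=\frac{\mu_1}{(k+1)P}=\frac{a+1}{(k+1)P}$. Since $a\ge3$,
$$\ell>\frac a{a+1}(k+1)P\ge\tfrac34(k+1)P.$$
Let $\Gamma$ be the projection of $\Lambda$ to the first $d-1$ coordinates. The lattice $H_0\cap\mathbb Z^{d+1}$ projects onto $\mathbb Z^{d-1}$ with kernel $\mathbb Z(e_d-e_{d+1})$, which has index $\ell$ in the kernel for $\Lambda$. So $\Gamma$ contains $\mathbb Z^{d-1}$ with index $h=\frac N\ell=\frac{(k+1)P^2}\ell<\frac43P$. It also contains $\gamma=(\frac1{s_1},\ldots,\frac1{s_{d-1}})$, the projection of $p-e_{d+1}\in\Lambda$. The order of $\gamma$ modulo $\mathbb Z^{d-1}$ is the least common multiple of $s_1,\ldots,s_{d-1}$, which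 is $P$ because they are pairwise coprime. So $P\mid h$ and $h<\frac43P$, hence
$$h=P,\qquad\ell=(k+1)P,\qquad\Gamma=\mathbb Z^{d-1}+\mathbb Z\gamma .$$

**Step 6: $\alpha\in\frac1\ell\mathbb Z$.** This fixes the position of $p$. The points of $L$ with first $d-1$ coordinates $\gamma$ are obtained from $p$ by adding vectors of the kernel lattice. So the points of $I$ among them are $(\gamma,y,\frac1P-y)$ with $y\in\alpha+\frac1\ell\mathbb Z$ and $0<y<\frac1P=\frac{k+1}\ell$. If $\alpha\notin\frac1\ell\mathbb Z$, there are exactly $k+1$ such $y$, contradicting $|I|=k$.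

**Step 7: comparison with $S^d_k$.** We show that $\Lambda$ is the corresponding lattice of $S^d_k$. Subtracting an integer multiple of $(0,\ldots,0,\frac1\ell,-\frac1\ell)$ from $p-e_{d+1}=(\gamma,\alpha,\beta-1)$, we see that $(\gamma,0,\frac1P)-e_{d+1}\in\Lambda$. Since $\Gamma=\mathbb Z^{d-1}+\mathbb Z\gamma$, every $\lambda\in\Lambda$ differs from an integer combination of this vector and of elements of $H_0\cap\mathbb Z^{d+1}$ by an element of the kernel lattice. So $\Lambda$ is generated by
$$H_0\cap\mathbb Z^{d+1},\qquad\bigl(0,\ldots,0,\tfrac1\ell,-\tfrac1\ell\bigr),\qquad\bigl(\gamma,0,\tfrac1P\bigr)-e_{d+1}.$$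
Order the vertices of $S^d_k$ as $s_1e_1,\ldots,s_{d-1}e_{d-1},(k+1)Pe_d,o$. The lattice $\Lambda'$ of $S^d_k$ contains all these vectors: the second is the barycentric vector of the integral point $e_d$ minus that of $o$, and the third is that of $(1,\ldots,1,0)$ minus that of $o$. So $\Lambda\subset\Lambda'$. Both contain $H_0\cap\mathbb Z^{d+1}$ with the same index $N=(k+1)P^2$, so $\Lambda=\Lambda'$, and the sets $L=e_{d+1}+\Lambda$ coincide as well. The affine map that sends the vertices of $S$ to those of $S^d_k$ in this order preserves barycentric coordinates. A point is integral exactly if its barycentric vector lies in the common set $L$, so the map takes $\mathbb Z^d$ onto $\mathbb Z^d$. It is therefore unimodular, and $S$ is unimodularly equivalent to $S^d_k$. $\blacksquare$
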